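\title{Small points on subvarieties of $\mathbb{G}_a^n$: the Bogomolov problem for Drinfeld modules}

\begin{abstract}
Let $\phi$ be a Drinfeld module over a function field of transcendence degree one over $\mathbb{F}_p$, and let $X$ be an irreducible subvariety of $\mathbb{G}_a^n$ on which, for every $\varepsilon>0$, the points of canonical height less than $\varepsilon$ are Zariski dense. We prove that $X$ is the translate by a torsion point of a subvariety that is invariant under an endomorphism of $\phi$ of positive degree. The result holds for every coefficient ring, in generic and in special characteristic. If $\phi$ is not isotrivial, the invariant subvariety is a connected algebraic subgroup; if $\phi$ is isotrivial, $X$ is defined over $\overline{\mathbb{F}}_p$ after a scaling. The proof attaches to each polynomial a canonical Mahler measure, which is a sum of local terms. A nonarchimedean energy inequality shows that, when the global measure vanishes, no local term changes if a variable is specialized at a torsion point.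
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Drinfeld modules and the canonical height}

Let $p$ be a prime, $q$ a power of $p$, and $\tau$ the Frobenius map $x\mapsto x^q$. For a field $L\supseteq\mathbb{F}_q$ let $L\{\tau\}$ be the ring of polynomials $\sum c_i\tau^i=\sum c_ix^{q^i}$ with $c_i\in L$, with composition as multiplication; thus $\tau c=c^q\tau$. For $f\neq0$ we write $\deg f$ for the degree of $f$ as a polynomial in $x$, so that $\deg f=q^{\deg_\tau f}$ and $\deg(fg)=\deg f\cdot\deg g$.

Let $A$ be the ring of functions on a smooth projective curve over $\mathbb{F}_q$ that are regular away from a fixed closed point $\infty$; the basic example is $A=\mathbb{F}_q[t]$. An element of $A$ is \emph{constant} if it is algebraic over $\mathbb{F}_q$. Let $K$ be a finite extension of the rational function field $\mathbb{F}_p(\theta)$, with algebraic closure $\overline K$, and let $i\colon A\to K$ be a ring homomorphism. A \emph{Drinfeld module} is a ring homomorphism $\phi\colon A\to K\{\tau\}$, $e\mapsto\phi_e$, such that the coefficient of $\tau^0$ in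 $\phi_e$ is $i(e)$ for every $e$, and $\phi_e\neq i(e)\tau^0$ for some $e$. The characteristic is \emph{generic} if $i$ is injective and \emph{special} otherwise. For instance, $A=\mathbb{F}_q[t]$, $K=\mathbb{F}_q(\theta)$, $\phi_t=\theta+\tau$ is the Carlitz module, of generic characteristic.

Through $\phi$ the additive group $\overline K$ becomes an $A$-module. For $e\neq0$ put $\phi[e]=\{x\in\overline K:\phi_e(x)=0\}$, and let
\[
T=\phi_{\mathrm{tor}}=\bigcup_{e\in A\setminus\{0\}}\phi[e]
\]
be the set of torsion points. An \emph{endomorphism} of $\phi$ is an $f\in\overline K\{\tau\}$ with $f\phi_e=\phi_ef$ for all $e\in A$; these form the ring $\operatorname{End}(\phi)$, which contains every $\phi_e$. Endomorphisms act on $\mathbb{G}_a^n$ coordinatewise, and a subvariety $Y$ is \emph{invariant} under $f$ if $f(Y)\subseteq Y$. Subvarieties are closed and defined over $\overline K$, and ``dense'' refers to the Zariski topology.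

For each finite extension $L$ of $\mathbb{F}_p(\theta)$ let $M_L$ be the set of normalized valuations of $L$, with positive weights $d(w)$ chosen so that the product formula $\sum_{w\in M_L}d(w)w(x)=0$ holds for $x\in L^*$ and the Weil height $h(x)=-\sum_{w\in M_L}d(w)\min\{w(x),0\}$ does not depend on $L$. Fix a nonconstant $a\in A$. For $x\in L\supseteq K$ and $w\in M_L$ put
\[
V_w(x)=\lim_{k\to\infty}\frac{\min\{w(\phi_{a^k}(x)),0\}}{\deg\phi_{a^k}},\qquad \widehat h(x)=-\sum_{w\in M_L}d(w)V_w(x).
\]
The limit exists and does not depend on $a$, and the \emph{canonical height} $\widehat h(x)$ does not depend on $L$. The function $\widehat h$ differs from $h$ by a bounded amount, it scales exactly, $\widehat h(\phi_e(x))=\deg(\phi_e)\,\widehat h(x)$ for $e\ne0$, and it vanishes exactly on $T$. (Section~\ref{sec:prelim} recalls the proofs of the properties that we use.) So $\widehat h$ measures how far a point is from being torsion. For $P=(x_1,\dots,x_n)\in\mathbb{G}_a^n(\overline K)$ put $\widehat h(P)=\sum_i\widehat h(x_i)$.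

\subsection{The problem and the results}

An irreducible subvariety $X\subseteq\mathbb{G}_a^n$ is \emph{small} if for every $m\ge1$ the set $\{P\in X(\overline K):\widehat h(P)<1/m\}$ is dense in $X$.

Two mechanisms produce small subvarieties. First, if $Y$ is invariant under an endomorphism $f$ with $\deg f>1$, then a preimage under $f^k$ of a point of height $b$ has height $b/\deg(f)^k$, so $Y$ carries many points of small height. Second, translation by a torsion point does not increase $\widehat h$. The question is whether there is any other mechanism. It is posed in \cite{Ghioca}.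

\medskip
\noindent\textbf{Problem} (Bogomolov conjecture for Drinfeld modules). \emph{Let $X\subseteq\mathbb{G}_a^n$ be an irreducible subvariety that is small. Do there exist $\gamma\in T^n$, a subvariety $Y\subseteq\mathbb{G}_a^n$, and an $f\in\operatorname{End}(\phi)$ of positive degree in $\tau$ such that $f(Y)\subseteq Y$ and $X=\gamma+Y$?}
\medskip

The condition on the degree of $f$ cannot be dropped, since every subvariety is invariant under $f=1$. For $n=1$ the answer is yes: $X$ is either $\mathbb{G}_a$ or a point of height $0$, that is, a torsion point. We show that the answer is yes in general. Let $\overline{\mathbb{F}}$ be the algebraic closure of $\mathbb{F}_p$ in $\overline K$. The module $\phi$ is \emph{isotrivial} if there is $c\in\overline K^*$ with $c^{-1}\phi_ec\in\overline{\mathbb{F}}\{\tau\}$ for all $e\in A$.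

\begin{theorem}\label{thm:main}
Let $X\subseteq\mathbb{G}_a^n$ be an irreducible subvariety that is small.
\begin{enumerate}
\item[(1)] If $\phi$ is not isotrivial, then $X=\gamma+H$ with $\gamma\in T^n$ and $H$ a connected algebraic subgroup of $\mathbb{G}_a^n$ that is invariant under some $f\in\operatorname{End}(\phi)$ of positive degree in $\tau$.
\item[(2)] If $c\in\overline K^*$ satisfies $c^{-1}\phi_ec\in\overline{\mathbb{F}}\{\tau\}$ for all $e\in A$, then $c^{-1}X$ is defined over $\overline{\mathbb{F}}$, and $X$ is invariant under $c\tau^Mc^{-1}\in\operatorname{End}(\phi)$ for some $M\ge1$.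
\end{enumerate}
\end{theorem}

This answers the Problem, with $Y=H$ in case (1) and with $\gamma=0$, $Y=X$ in case (2). No restriction is placed on $A$ or on the characteristic. The conclusion characterizes small subvarieties.

\begin{theorem}\label{thm:converse}
For an irreducible subvariety $X\subseteq\mathbb{G}_a^n$ the following are equivalent: \emph{(i)} $X$ is small; \emph{(ii)} $X\cap T^n$ is dense in $X$; \emph{(iii)} $X=\gamma+Y$ with $\gamma\in T^n$ and $Y$ a subvariety invariant under some $f\in\operatorname{End}(\phi)$ of positive degree in $\tau$.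
\end{theorem}

One might guess a simpler answer, namely that $X$ is a torsion translate of a subgroup invariant under every $\phi_e$. The graph of an endomorphism in $\mathbb{G}_a^2$ is of this kind. Two examples show that both halves of this guess fail.

\begin{example}\label{ex:iso}
Let $A=\mathbb{F}_q[t]$, $K=\mathbb{F}_q(\theta)$, $\phi_t=\tau$. Every element of $\mathbb{F}_{q^M}$ is killed by $\phi_{t^M-1}=\tau^M-1$, so $\overline{\mathbb{F}}\subseteq T$. The parabola $y=x^2$ contains the infinitely many torsion points $(\zeta,\zeta^2)$, $\zeta\in\overline{\mathbb{F}}$, so it is small. It is invariant under $\tau$, but for $p\neq2$ it is not a coset of a subgroup: it contains $0$ and is not closed under $P\mapsto-P$. So part (1) of Theorem~\ref{thm:main} fails for isotrivial modules.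
\end{example}

\begin{example}\label{ex:twist}
Let $A=\mathbb{F}_q[t]$, $K=\mathbb{F}_q(\theta)$, $\phi_t=\tau+\theta\tau^3$. This module is not isotrivial: $c^{-1}\phi_tc=c^{q-1}\tau+\theta c^{q^3-1}\tau^3$, and $c^{q-1}\in\overline{\mathbb{F}}$ forces $\theta c^{q^3-1}\notin\overline{\mathbb{F}}$. Let $\lambda\in\mathbb{F}_{q^2}\setminus\mathbb{F}_q$. Then $\phi_t\lambda=\lambda^q\phi_t$, so $\lambda$ is not an endomorphism, but it commutes with $\phi_{t^2}$. Each nonzero $e(t)\in A$ divides $e(t)e(-t)\in\mathbb{F}_q[t^2]$, whose image under $\phi$ commutes with $\lambda$; hence $\lambda T\subseteq T$, and the line $y=\lambda x$ is small. It is invariant under $\phi_{t^2}$. No translate of it is invariant under $\phi_t$, because $\phi_t$ maps lines of slope $\lambda$ onto lines of slope $\lambda^q\neq\lambda$.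
\end{example}

\subsection{The method, shown on a parabola}\label{ss:parabola}

Let $v$ run over the places of $\overline K$, that is, the absolute values $|\cdot|_v$ of $\overline K$ that extend those attached to $M_K$. In Section~\ref{sec:m} we attach to each nonzero polynomial $F$ over $\overline K$ real numbers $m_v(F)$, with $m_v(c)=\log|c|_v$ for constants $c$, and their weighted sum $m(F)\ge0$. In one variable, $m(F)$ is the sum of the canonical heights of the roots. There are real numbers $\kappa_v$, not depending on $F$, such that three facts hold.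
\begin{enumerate}
\item[(A)] If $F$ is irreducible and $\{F=0\}$ is small, then $m(F)=0$ (Proposition~\ref{prop:small}).
\item[(B)] If $m(F)=0$ and $F$ has degree $N$ and leading coefficient $\ell$ in one of the variables, then $m(\ell)=0$ and $m_v(F)=m_v(\ell)+N\kappa_v$ for all $v$ (Proposition~\ref{prop:m}).
\item[(C)] If $m(F)=0$ and $F$ has no factor $u-c$ with $c\in\overline K$, where $u$ is one of the variables, then setting $u$ equal to \emph{any} torsion point gives a nonzero polynomial with $m=0$ and with the same $m_v$ for all $v$ (Proposition~\ref{prop:key}).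
\end{enumerate}

Let $p\neq2$, let $\phi$ be arbitrary, and suppose that the parabola $X\colon y=x^2$ is small. A variety $X$ is a coset exactly when $X-P$ does not depend on $P\in X$. So we record a point of $X$ together with its difference to a second point: with $\alpha=x'-x$ and $u=y'-y$, the triples $(x,\alpha,u)$ fill the surface
\[
G(x,\alpha,u)=u-2\alpha x-\alpha^2=0 .
\]
The variable $x$ occurs in $G$ because $X$ is not a coset. Differences of points of small height have small height, so the surface is small and $m(G)=0$ by (A). Fact (B) for the variable $u$ gives $m_v(G)=\kappa_v$. Let $\beta\in T$, $\beta\neq0$. By (C) we may set $\alpha=\beta$, which gives $u-2\beta x-\beta^2$, and then $u=0$, which gives $-2\beta x-\beta^2$; this polynomial still has $m=0$ and $m_v=\kappa_v$. Fact (B) for the variable $x$ now gives $\kappa_v=\log|2\beta|_v+\kappa_v$. Hence $|\beta|_v=1$ for every $v$, which means $\beta\in\overline{\mathbb{F}}$. So $T\subseteq\overline{\mathbb{F}}$. Each $\phi_e$ maps the infinite set $T\subseteq\overline{\mathbb{F}}$ into itself, so its coefficients lie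 in $\overline{\mathbb{F}}$ by Lagrange interpolation, and $\phi$ is isotrivial. For the Carlitz module the contradiction is visible at once: a root of $\beta^{q-1}=-\theta$ is torsion and is not in $\overline{\mathbb{F}}$.

The general proof follows this pattern. Sections~\ref{sec:m}, \ref{sec:small} and \ref{sec:key} prove (B), (A) and (C); fact (C) is the heart of the paper. For a general hypersurface the role of $-2\alpha$ is played by a polynomial $\mathfrak{p}(\alpha)$ with $\mathfrak{p}(0)=0$ whose absolute values are constant on almost all of $T^d$. Section~\ref{sec:iso} shows that this forces isotriviality, and Section~\ref{sec:coset} concludes that small hypersurfaces are cosets; this is the only point at which non-isotriviality is used. Example~\ref{ex:twist} shows that the resulting subgroups need not be cut out by endomorphisms. Section~\ref{sec:ring} shows that they are cut out by additive polynomials that preserve $T$, and finds the required endomorphism in the center of the ring of such polynomials. Section~\ref{sec:proofs} assembles the proofs.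

\section{Places, local heights and disks}\label{sec:prelim}

\subsection{Places}

The two requirements on the weights determine them up to one common factor. The group of divisor classes of degree zero of $L$ is finite, so any two places of $L$ are the only zero and the only pole of some function; hence the product formula forces $d(w)=c_Lf_w$, where $f_w$ is the degree over $\mathbb{F}_p$ of the residue field. Then $h(\theta)=c_L[L:\mathbb{F}_p(\theta)]$, which must not depend on $L$. So $d(w')=f(w'|w)\,d(w)/[L':L]$ for $w'\in M_{L'}$ above $w\in M_L$.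

For $L/K$ finite and $w\in M_L$ above $v_0\in M_K$ with ramification index $e(w|v_0)$, put $|x|_w=\exp(-w(x)/e(w|v_0))$ and $d_w=e(w|v_0)d(w)$. Then $d(w)w(x)=-d_w\log|x|_w$, the absolute value $|\cdot|_{w'}$ extends $|\cdot|_w$ when $w'$ lies above $w$, and the identity $\sum_{w'|w}e(w'|w)f(w'|w)=[L':L]$ gives $\sum_{w'|w}d_{w'}=d_w$. A \emph{place of $\overline K$} is an absolute value $|\cdot|_v$ on $\overline K$ that extends $|\cdot|_{v_0}$ for some $v_0\in M_K$. Its restriction to $L$ is $|\cdot|_w$ for some $w\in M_L$, every $w$ arises in this way, and its value group is dense in $\mathbb{R}_{>0}$.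

A family $(\lambda_v)$ of real numbers indexed by the places of $\overline K$ is \emph{admissible} if, for some finite $L/K$, the number $\lambda_v=\lambda_w$ depends only on the restriction $w$ of $v$ to $L$ and vanishes for all but finitely many $w\in M_L$. Then
\[
\int\lambda_v\,dv:=\sum_{w\in M_L}d_w\lambda_w
\]
does not change if $L$ is enlarged. The product formula reads $\int\log|x|_v\,dv=0$ for $x\in\overline K^*$, and $h(x)=\int\log^+|x|_v\,dv$, where $\log^+=\max\{\log,0\}$. Since the weights are positive, we have the following principle, which turns local inequalities into local equalities: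
\begin{equation}\label{eq:principle}
\text{if }(\lambda_v)\text{ is admissible, }\lambda_v\ge0\text{ for all }v\text{, and }\int\lambda_v\,dv\le0,\text{ then }\lambda_v=0\text{ for all }v.
\end{equation}
A function without poles on a projective curve is constant. So for $x\in\overline K$ the conditions $h(x)=0$, $|x|_v\le1$ for all $v$, and $x\in\overline{\mathbb{F}}$ are equivalent; nonzero elements of $\overline{\mathbb{F}}$ have $|x|_v=1$ for all $v$. Finally, a finite extension $L$ of $K$ has only finitely many elements of bounded height, because there are finitely many effective divisors of bounded degree and each Riemann--Roch space is a finite set.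

\subsection{The module $\phi$}

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] If $e\in A$ is constant, then $\phi_e=i(e)\in\overline{\mathbb{F}}$, and $\phi_e\ne0$ if $e\neq0$. The image $\phi(\mathbb{F}_q)$ is the subfield of $K$ with $q$ elements.
\item[(b)] If $e\in A$ is nonconstant, then $\deg\phi_e>1$.
\item[(c)] $T$ is an infinite subgroup of $\overline K$, so $T^s$ is dense in $\mathbb{A}^s$. We have $\phi_e(T)=T$ for $e\neq0$, and every finite subset of $T$ lies in $\phi[b]$ for some nonconstant $b\in A$.
\end{enumerate}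
\end{lemma}

\begin{proof}
(a) A nonzero constant $e$ is a unit of $A$, so $\phi_e$ is a unit of $K\{\tau\}$ and has degree $0$ in $\tau$. Hence $\phi_e=i(e)$, which is algebraic over $\mathbb{F}_p$.

(b) The ring $A$ is integral over $\mathbb{F}_q[e]$. Suppose $\phi_e\in K$. By (a), $\phi$ maps $\mathbb{F}_q[e]$ into $K$, so for each $e'\in A$ there is an equation $\phi_{e'}^r=\sum_{j<r}c_j\phi_{e'}^j$ with $c_j\in K$. If $\deg_\tau\phi_{e'}\geq1$, the left side has larger degree than the right side. So $\phi_{e'}=i(e')$ for all $e'$, which the definition excludes.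

(c) We have $\phi[e]+\phi[e']\subseteq\phi[ee']$; this shows that $T$ is a group and, after multiplying by $a$, gives the last claim. Let $e$ be nonconstant with $i(e)\neq0$ (one of $a$, $a+1$ will do). Then $\phi_{e^k}$ has nonzero constant derivative $i(e)^k$, so $\phi[e^k]$ has $(\deg\phi_e)^k$ elements, and $T$ is infinite. For $e\ne0$, the map $\phi_e$ preserves each $\phi[e']$, it is surjective on $\overline K$ by (a) and (b), and $\phi_e(x)\in\phi[e']$ implies $x\in\phi[ee']$.
\end{proof}

We write $\phi_a=\sum_{i=0}^sa_i\tau^i$ with $a_s\neq0$ and $Q=q^s=\deg\phi_a>1$, and we write $\operatorname{lc}(P)$ for the leading coefficient of a polynomial $P$ in one variable.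

\subsection{Local and global canonical heights}

\begin{lemma}\label{lem:poly}
Let $P\in\overline K[X]$ have degree $D\ge1$. For each place $v$ there is $C_v(P)\ge0$, depending only on the absolute values at $v$ of the coefficients of $P$, such that
\[
\bigl|\log^+|P(\xi)|-D\log^+|\xi|\bigr|\le C_v(P)
\]
for all $\xi$ in every valued field extending $(\overline K,|\cdot|_v)$. We take $C_v(P)=0$ if all coefficients have absolute value $\le1$ and $|\operatorname{lc}(P)|_v=1$. Consequently $|h(P(z))-Dh(z)|$ is bounded on $\overline K$, and it is $0$ if $P$ has coefficients in $\overline{\mathbb{F}}$.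
\end{lemma}

\begin{proof}
Let $P=\sum c_jX^j$. Choose $\rho\ge1$, in terms of the $|c_j|_v$, so that for $|\xi|>\rho$ the top term dominates and $|c_D||\xi|^D\ge1$. For $|\xi|>\rho$ the difference is $\log|c_D|_v$. For $|\xi|\le\rho$ both terms lie between $0$ and $D\log\rho+\max_j\log^+|c_j|_v$. In the special case, $\rho=1$ works and both bounds are $0$. The family $(C_v(P))$ is admissible, and integration gives the last sentence.
\end{proof}

Put $C_v=C_v(\phi_a)$ and $C'_v=C_v/(Q-1)$. A place $v$ is \emph{good} if $|a_i|_v\le1$ for all $i$ and $|a_s|_v=1$; all places of $\overline K$ outside those above finitely many elements of $M_K$ are good, and $C_v=0$ there. Let $\Omega$ be a valued field extending $(\overline K,|\cdot|_v)$ and $\xi\in\Omega$. Consecutive terms of the sequence $Q^{-k}\log^+|\phi_{a^k}(\xi)|$ differ by at most $C_vQ^{-k-1}$. Hence the \emph{local height}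
\[
g_v(\xi)=\lim_{k\to\infty}Q^{-k}\log^+|\phi_{a^k}(\xi)|
\]
exists and satisfies
\begin{equation}\label{eq:g}
g_v\ge0,\qquad g_v(\phi_{a^k}(\xi))=Q^kg_v(\xi),\qquad\bigl|g_v(\xi)-\log^+|\xi|\bigr|\le C'_v .
\end{equation}
Since $\phi_{a^k}$ is additive, the ultrametric inequality gives $g_v(\xi\pm\xi')\le\max\{g_v(\xi),g_v(\xi')\}$. The orbit of $\alpha\in\phi[e]$ under $\phi_a$ stays in the finite set $\phi[e]$, so $g_v=0$ on $T$ for every $v$. Put
\[
\kappa_v=-\frac{\log|a_s|_v}{Q-1}.
\]
The family $(\kappa_v)$ is admissible, $\int\kappa_v\,dv=0$ by the product formula, and $\kappa_v=0$ at good places. From $\operatorname{lc}(\phi_{a^l})=a_s^{1+Q+\dots+Q^{l-1}}$ we get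
\begin{equation}\label{eq:lc}
\log|\operatorname{lc}(\phi_{a^l})|_v=-(Q^l-1)\kappa_v .
\end{equation}
For $|\xi|$ large the top term dominates along the whole orbit, so $g_v(\xi)=\log|\xi|-\kappa_v$ by \eqref{eq:lc}. In the language of potential theory, $g_v$ behaves like a Green function with pole at infinity, and $e^{\kappa_v}$ like the capacity of the set $\{g_v=0\}$.

Comparing definitions, $d(w)V_w=-d_wg_w$, so $\widehat h(x)=\int g_v(x)\,dv$. Integrating the local statements gives, with $C=\int C'_v\,dv$,
\begin{equation}\label{eq:hhat}
|\widehat h-h|\le C,\qquad\widehat h(\phi_{a^k}(x))=Q^k\widehat h(x),\qquad\widehat h(x\pm y)\le\widehat h(x)+\widehat h(y),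
\end{equation}
and $\widehat h=0$ on $T$. Conversely, if $\widehat h(x)=0$, the orbit of $x$ under $\phi_a$ has bounded height in $K(x)$, so it is finite, and $x\in\phi[a^k-a^l]$ for some $k\neq l$. By Lemma~\ref{lem:poly} and \eqref{eq:hhat}, for every $P\in\overline K[X]$ of degree $D\ge1$ there is a constant $C(P)$ with
\begin{equation}\label{eq:approx}
|\widehat h(P(z))-D\,\widehat h(z)|\le C(P)\qquad(z\in\overline K).
\end{equation}
If $0\neq f\in\operatorname{End}(\phi)$, apply this to $P=f$ at $z=\phi_{a^k}(x)$, use $f\phi_{a^k}=\phi_{a^k}f$, divide by $Q^k$ and let $k\to\infty$: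
\begin{equation}\label{eq:endo}
\widehat h(f(x))=\deg(f)\,\widehat h(x)\qquad(0\neq f\in\operatorname{End}(\phi)).
\end{equation}

\begin{lemma}\label{lem:ops}
A product of small varieties is small. If $X\subseteq\mathbb{G}_a^n$ is small and each coordinate of $\pi\colon\mathbb{G}_a^n\to\mathbb{G}_a^{n'}$ is a coordinate or a difference of two coordinates of $\mathbb{G}_a^n$, then the closure of $\pi(X)$ is small.
\end{lemma}

\begin{proof}
A product of irreducible varieties over $\overline K$ is irreducible, a product of dense sets is dense, and heights add. For the second claim, $\widehat h(\pi(P))\le n'\,\widehat h(P)$ by \eqref{eq:hhat}, and $\pi$ maps dense subsets of $X$ to dense subsets of the closure of $\pi(X)$.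
\end{proof}

\subsection{Gauss norms and disks}

Let $\Omega$ be an algebraically closed field with a nontrivial nonarchimedean absolute value; its value group is dense in $\mathbb{R}_{>0}$. For real $r>0$ and $P=\sum b_jz^j\in\Omega[z]$, $P\ne0$, let $\|P\|_r=\max_j|b_j|r^j$, and let $j_r(P)$ be the largest $j$ at which the maximum is attained. Then
\begin{equation}\label{eq:gauss}
\|PP'\|_r=\|P\|_r\|P'\|_r,\qquad j_r(P)=\#\{\text{roots $\xi$ of $P$ with }|\xi|\le r\},
\end{equation}
roots being counted with multiplicity. Indeed, let $j=j_r(P)$ and $j'=j_r(P')$. Every product $b_ib'_{i'}$ has $|b_ib'_{i'}|r^{i+i'}\le\|P\|_r\|P'\|_r$, with equality for $(i,i')=(j,j')$ and strict inequality if $i>j$ or $i'>j'$. So the norm is multiplicative and $j_r(PP')=j+j'$; and $j_r(z-\xi)$ is $1$ if $|\xi|\le r$ and $0$ otherwise.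

Let $\sigma$ be the map $x\mapsto x^p$. The polynomials $P\in\Omega[X]$ with $P(X+Y)=P(X)+P(Y)$ are exactly the elements $\sum c_i\sigma^i=\sum c_iX^{p^i}$ of the ring $\Omega\{\sigma\}\supseteq\Omega\{\tau\}$; they are called \emph{additive}. For $P\ne0$ the function $r\mapsto\|P\|_r$ is then an increasing bijection of $\mathbb{R}_{>0}$. Let $D(r)=\{x\in\Omega:|x|\le r\}$, a subgroup of $\Omega$. Density of the value group shows that $D(r)\subseteq D(r')$ implies $r\le r'$.

\begin{lemma}\label{lem:disk}
Let $0\neq P\in\Omega\{\sigma\}$ and $r>0$.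
\begin{enumerate}
\item[(a)] For $\xi\in\Omega$, with $\eta$ running over the roots of $P$ with multiplicity,
\[
\sum_\eta\log\max\{|\xi-\eta|,r\}=\log\max\{|P(\xi)|,\|P\|_r\}-\log|\operatorname{lc}(P)|.
\]
\item[(b)] $\{x\in\Omega:|P(x)|\le\|P\|_r\}=\ker P+D(r)$.
\item[(c)] $P(D(r))=D(\|P\|_r)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In $\Omega[z]$ we have $\operatorname{lc}(P)\prod_\eta(\xi-\eta+z)=P(\xi+z)=P(\xi)+P(z)$. Take $\|\cdot\|_r$ and use \eqref{eq:gauss}.

(b) If $\eta\in\ker P$ and $|x|\le r$, then $|P(\eta+x)|=|P(x)|\le\|P\|_r$. Conversely, let $|\xi-\eta|>r$ for all roots $\eta$, and choose $r'>r$ with $|\xi-\eta|>r'$ for all $\eta$. Part (a) for $r'$ gives $\max\{|P(\xi)|,\|P\|_{r'}\}=|\operatorname{lc}(P)|\prod_\eta|\xi-\eta|=|P(\xi)|$, so $|P(\xi)|\ge\|P\|_{r'}>\|P\|_r$.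

(c) The inclusion $\subseteq$ is the ultrametric inequality. If $|y|\le\|P\|_r$ and $P(\xi)=y$, then by (b) there is a root $\eta$ with $\xi-\eta\in D(r)$, and $P(\xi-\eta)=y$.
\end{proof}

\section{The canonical Mahler measure}\label{sec:m}

For $0\neq F\in\overline K[x_1,\dots,x_n]$ let $M_v(F)$ be the logarithm of the largest absolute value at $v$ of a coefficient of $F$. Applying \eqref{eq:gauss} with $r=1$ one variable at a time shows $M_v(FG)=M_v(F)+M_v(G)$, so $\exp M_v$ extends to an absolute value on $\overline K(x_1,\dots,x_n)$, the \emph{Gauss absolute value}. It extends further to an algebraic closure. The family $(M_v(F))$ is admissible; put $h(F)=\int M_v(F)\,dv$. By the product formula $h(cF)=h(F)$. Normalizing one coefficient to be $1$ makes all $M_v(F)\ge0$; so $h(F)\ge0$, and by \eqref{eq:principle},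
\begin{equation}\label{eq:hzero}
h(F)=0\ \Longrightarrow\ cF\in\overline{\mathbb{F}}[x_1,\dots,x_n]\text{ for some }c\in\overline K^*.
\end{equation}
In one variable, $M_v(\ell\prod_j(x-\xi_j))=\log|\ell|_v+\sum_j\log^+|\xi_j|_v$, so $h(F)$ is the sum of the Weil heights of the roots. We want the same quantity with $\widehat h$ in place of $h$. Since $\widehat h(\xi)=\lim Q^{-k}h(\phi_{a^k}(\xi))$ by \eqref{eq:hhat}, we should replace the hypersurface $\{F=0\}$ by its image under $\phi_{a^k}$, take the height of the new equation, and rescale. The equation of the image is a norm.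

\subsection{Norm operators}

Let $\eta_1,\dots,\eta_Q$ be the roots, with multiplicity, of $\phi_a(X)-x_i$ in an algebraic closure of $\overline K(x_i)$, and put
\[
\operatorname{Nm}_iF=\prod_{j=1}^QF(x_1,\dots,x_{i-1},\eta_j,x_{i+1},\dots,x_n).
\]
We write $\deg_i$ for the degree in $x_i$.
\begin{enumerate}
\item[(N1)] $\operatorname{Nm}_iF$ is a nonzero polynomial, with coefficients in $L$ if $F$ has coefficients in $L\supseteq K$. The product is symmetric in the $\eta_j$, hence a polynomial in the coefficients of the monic polynomial $(\phi_a(X)-x_i)/a_s\in K[x_i][X]$; each factor is nonzero because $\eta_j$ is transcendental over $\overline K$. For the same reason the formula persists when $x_i$ is replaced by an element $y$ of an extension field and the $\eta_j$ by the roots of $\phi_a(X)-y$.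
\item[(N2)] $\operatorname{Nm}_i(FG)=\operatorname{Nm}_iF\cdot\operatorname{Nm}_iG$; if $F$ does not involve $x_i$, then $\operatorname{Nm}_iF=F^Q$; and $\operatorname{Nm}_i$ commutes with substituting a constant for $x_j$, $j\neq i$.
\item[(N3)] $\operatorname{Nm}_i^kF$ is the product over the $Q^k$ roots of $\phi_{a^k}(X)-x_i$, by (N1) and $\phi_{a^{k+1}}(X)-x_i=\operatorname{lc}(\phi_{a^k})\prod_\eta(\phi_a(X)-\eta)$ with $\eta$ running over the roots of $\phi_{a^k}(X)-x_i$. The $\operatorname{Nm}_i$ commute, and $\operatorname{Nm}_1^{k_1}\cdots\operatorname{Nm}_n^{k_n}F=\prod_\eta F(\eta)$ over the tuples $\eta$ with $\phi_{a^{k_i}}(\eta_i)=x_i$.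
\item[(N4)] For $j\neq i$, the leading coefficient of $\operatorname{Nm}_iF$ in $x_j$ is $\operatorname{Nm}_i$ of the leading coefficient of $F$ in $x_j$, and $\deg_j\operatorname{Nm}_iF=Q\deg_jF$. This holds because each of the $Q$ factors has degree $\deg_jF$ in $x_j$.
\end{enumerate}

Fix a place $v$, and let $\Omega$ be an algebraically closed valued field extending $\overline K(x_2,\dots,x_n)$ with the Gauss absolute value. Write $F=\ell\prod_{j=1}^N(x_1-\xi_j)$ with $\ell\in\overline K[x_2,\dots,x_n]$ and $\xi_j\in\Omega$. Then $M_v(F)=\log|\ell|+\sum_j\log^+|\xi_j|$ by \eqref{eq:gauss}. Since $\prod_\eta(\xi-\eta)=(\phi_{a^k}(\xi)-x_1)/\operatorname{lc}(\phi_{a^k})$,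
\[
\operatorname{Nm}_1^kF=\pm\,\ell^{Q^k}\operatorname{lc}(\phi_{a^k})^{-N}\prod_{j=1}^N\bigl(x_1-\phi_{a^k}(\xi_j)\bigr).
\]
So $\deg_1\operatorname{Nm}_1F=\deg_1F$, and by \eqref{eq:lc}
\[
Q^{-k}M_v(\operatorname{Nm}_1^kF)=\log|\ell|+N(1-Q^{-k})\kappa_v+\sum_jQ^{-k}\log^+|\phi_{a^k}(\xi_j)|.
\]
Taking $k=1$ and using Lemma~\ref{lem:poly}, respectively letting $k\to\infty$, we get (for any variable in place of $x_1$)
\begin{gather}
|Q^{-1}M_v(\operatorname{Nm}_iF)-M_v(F)|\le\deg_i(F)\,C''_v/Q,\qquad C''_v=C_v+(Q-1)|\kappa_v|,\label{eq:step}\\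
\lim_{k\to\infty}Q^{-k}M_v(\operatorname{Nm}_1^kF)=\log|\ell|+N\kappa_v+\sum_jg_v(\xi_j).\label{eq:onevar}
\end{gather}

\subsection{Definition and properties of $m$}

For $\mathbf{k}=(k_1,\dots,k_n)$ let $F^{\mathbf{k}}=\operatorname{Nm}_1^{k_1}\cdots\operatorname{Nm}_n^{k_n}F$ and $\Phi(\mathbf{k})=Q^{-\sum k_j}M_v(F^{\mathbf{k}})$. We have $\deg_iF^{\mathbf{k}}=Q^{\sum_{j\neq i}k_j}\deg_iF$, so by \eqref{eq:step} raising $k_i$ by $1$ changes $\Phi$ by at most $\deg_i(F)C''_vQ^{-k_i-1}$. Summing geometric series, $|\Phi(\mathbf{k}')-\Phi(\mathbf{k})|\le\sum_i\deg_i(F)C''_vQ^{-k_i}/(Q-1)$ whenever $k'_i\ge k_i$ for all $i$. Hence $\Phi(\mathbf{k})$ converges as $\min_ik_i\to\infty$. We call the limit $m_v(F)$; it satisfies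
\begin{equation}\label{eq:tail}
|m_v(F)-\Phi(\mathbf{k})|\le\sum_i\deg_i(F)\,C''_v\,Q^{-k_i}/(Q-1).
\end{equation}

\begin{proposition}\label{prop:m}
Let $F,G\in\overline K[x_1,\dots,x_n]$ be nonzero.
\begin{enumerate}
\item[(a)] $m_v(FG)=m_v(F)+m_v(G)$, $m_v(c)=\log|c|_v$ for $c\in\overline K^*$, and $m_v(F)$ does not change if variables are added.
\item[(b)] $m_v(F)=M_v(F)$ for good $v$. The family $(m_v(F))$ is admissible, and
\[
m(F):=\int m_v(F)\,dv=\lim_{k\to\infty}Q^{-kn}h\bigl((\operatorname{Nm}_1\cdots\operatorname{Nm}_n)^kF\bigr)\ge0 .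
\]
If $m(F)=0$, then every irreducible factor of $F$ has $m=0$.
\item[(c)] If $n=1$, then $m(F)$ is the sum of $\widehat h(\xi)$ over the roots $\xi$ of $F$. So $m(F)=0$ if and only if all roots lie in $T$.
\item[(d)] Let $m(F)=0$, let $N=\deg_1F$, and let $\ell$ be the leading coefficient of $F$ in $x_1$. Then $m(\ell)=0$ and $m_v(F)=m_v(\ell)+N\kappa_v$ for every $v$. Moreover, if $\xi^{(k)}_1,\dots,\xi^{(k)}_{N_k}\in\Omega$ are the roots in $x_1$ of $F_k=(\operatorname{Nm}_2\cdots\operatorname{Nm}_n)^kF$, where $N_k=NQ^{k(n-1)}$, then $Q^{-k(n-1)}\sum_jg_v(\xi^{(k)}_j)\to0$ as $k\to\infty$. The same holds for any variable in place of $x_1$.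
\end{enumerate}
\end{proposition}

\begin{proof}
(a) This follows from (N2) and the additivity of $M_v$: a norm in a variable that does not occur multiplies $M_v$ by $Q$.

(b) For good $v$ we have $C''_v=0$, so $\Phi$ is constant. If $F$ has coefficients in $L\supseteq K$, so do all $F^{\mathbf{k}}$ by (N1), and $m_v(F)$ depends only on the restriction of $v$ to $L$. Outside the finite set of $w\in M_L$ that are not good or have $M_w(F)\neq0$, a set independent of $\mathbf{k}$, all $\Phi(\mathbf{k})$ vanish. So the limit commutes with the sum over $M_L$, and $m(F)$ is a limit of nonnegative numbers. The last claim follows from $m(FG)=m(F)+m(G)$ and $m(c)=0$.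

(c) Integrate \eqref{eq:onevar}, whose left side is $m_v(F)$ when $n=1$.

(d) By (N4), $F_k$ has degree $N_k$ and leading coefficient $\ell_k=(\operatorname{Nm}_2\cdots\operatorname{Nm}_n)^k\ell$ in $x_1$. By \eqref{eq:onevar} applied to $F_k$,
\[
\lim_{k_1\to\infty}\Phi(k_1,k,\dots,k)=Q^{-k(n-1)}M_v(\ell_k)+N\kappa_v+Q^{-k(n-1)}\sum_jg_v(\xi^{(k)}_j).
\]
As $k\to\infty$, the left side tends to $m_v(F)$ by \eqref{eq:tail}, and the first term on the right tends to $m_v(\ell)$. So the last term tends to $\Delta_v:=m_v(F)-m_v(\ell)-N\kappa_v$, and $\Delta_v\ge0$. The family $(\Delta_v)$ is admissible with $\int\Delta_v\,dv=m(F)-m(\ell)=-m(\ell)\le0$. By \eqref{eq:principle} all $\Delta_v$ vanish, and then $m(\ell)=0$.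
\end{proof}

\section{Small hypersurfaces have measure zero}\label{sec:small}

We first bound the Weil height of an equation by the heights of a dense set of its solutions. The idea is that the multiples of the equation of bounded degree form the kernel of an evaluation matrix, and a subspace and its annihilator have the same Pl\"ucker coordinates.

\begin{lemma}\label{lem:height}
Let $G\in\overline K[x_1,\dots,x_n]$ be irreducible and $\delta_i=\deg_iG$. If the points of $\{G=0\}$ with $\sum_ih(x_i)\le\eta$ are dense in $\{G=0\}$, then $h(G)\le(\sum_i\delta_i)\,\eta$.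
\end{lemma}

\begin{proof}
Let $D\ge\max\delta_i$, and let $V_D$ be the space of polynomials of degree $\le D$ in each variable, of dimension $M=(D+1)^n$. The subspace $I_D$ of those vanishing on $\{G=0\}$ consists of the multiples of $G$ in $V_D$, so it has the basis $Gx^{\mathbf{e}}$, $0\le e_i\le D-\delta_i$. Put $S=M-\dim I_D$, so that $M-S=\prod_i(D+1-\delta_i)$. By density, the evaluations at the given points have common kernel $I_D$ in $V_D$, so they span a subspace of dimension $S$ of the dual space. Choose points $P_1,\dots,P_S$ in the given set whose evaluations form a basis of it. Let $U$ be the $S\times M$ matrix whose $j$th row lists the values of all monomials at $P_j$, and let $W$ be the $(M-S)\times M$ matrix whose rows are the coefficient vectors of the $Gx^{\mathbf{e}}$. Both have full rank, and the rows of $W$ form a basis of $\ker U$.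

The maximal minors of $U$ and the complementary maximal minors of $W$ agree up to signs and one common nonzero factor. To see this, complete $U$ by $M-S$ further rows to an invertible matrix $U'$. The last $M-S$ columns of $U'^{-1}$ are a basis of $\ker U$, so their maximal minors are proportional to those of $W$; and Jacobi's identity says that the minor of $U'^{-1}$ with rows $J^c$ and columns $I^c$ is $\pm\det(U')^{-1}$ times the minor of $U'$ with rows $I$ and columns $J$. By the product formula,
\[
\int\log\max|\text{maximal minors of }W|_v\,dv=\int\log\max|\text{maximal minors of }U|_v\,dv .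
\]
At $v$, let $c$ be a coefficient of $G$ of largest absolute value. The reduction $\overline G$ of $G/c$ to the residue field is nonzero, so the $\overline Gx^{\mathbf{e}}$ are linearly independent; hence $W/c$ has integral entries and a maximal minor that is a unit. So the left side equals $(M-S)h(G)$. On the right, a minor is at most the product over the rows of the largest entry, which is $\prod_j\prod_i\max\{1,|x_i(P_j)|_v\}^D$; so the right side is at most $SD\eta$. Therefore
\[
\prod_i(D+1-\delta_i)\cdot h(G)\le\Bigl((D+1)^n-\prod_i(D+1-\delta_i)\Bigr)D\eta .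
\]
The bracket is $(\sum_i\delta_i)D^{n-1}+O(D^{n-2})$. Divide by $D^n$ and let $D\to\infty$.
\end{proof}

\begin{proposition}\label{prop:small}
Let $F\in\overline K[x_1,\dots,x_n]$ be irreducible, $\delta_i=\deg_iF$, and $X=\{F=0\}$. If $\{P\in X:\widehat h(P)<\varepsilon\}$ is dense in $X$, then $m(F)\le(\sum_i\delta_i)\,\varepsilon$. In particular, if $X$ is small, then $m(F)=0$.
\end{proposition}

\begin{proof}
Let $F^{(k)}=(\operatorname{Nm}_1\cdots\operatorname{Nm}_n)^kF$. By (N1) and (N3), $F^{(k)}(y)=\prod_\eta F(\eta)$ over the $\eta\in\overline K^n$ with $\phi_{a^k}(\eta)=y$. So the zero set of $F^{(k)}$ is $\phi_{a^k}(X)$, which is irreducible as an image of $X$. Hence $F^{(k)}=cG^e$ with $G$ irreducible. The points $\phi_{a^k}(P)$ with $\widehat h(P)<\varepsilon$ are dense in $\{G=0\}$, and by \eqref{eq:hhat} the sum of the Weil heights of their coordinates is at most $Q^k\varepsilon+nC$. Since $e\deg_iG=\deg_iF^{(k)}=Q^{k(n-1)}\delta_i$, Lemma~\ref{lem:height} gives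
\[
h(F^{(k)})=e\,h(G)\le Q^{k(n-1)}\Bigl(\sum_i\delta_i\Bigr)(Q^k\varepsilon+nC).
\]
Divide by $Q^{kn}$, let $k\to\infty$, and use Proposition~\ref{prop:m}(b).
\end{proof}

\section{Specialization at torsion points}\label{sec:key}

Smallness of $X$ says nothing directly about the fiber of $X$ over a given torsion point $u=\beta$, because a dense set may miss that fiber. The condition $m=0$, in contrast, passes to every such fiber.

\begin{proposition}\label{prop:key}
Let $0\neq F\in\overline K[u,x_2,\dots,x_n]$ satisfy $m(F)=0$ and have no factor $u-c$ with $c\in\overline K$. Let $\beta\in T$ and $F_\beta=F(\beta,x_2,\dots,x_n)$. Then $F_\beta\neq0$, $m(F_\beta)=0$, and $m_v(F_\beta)=m_v(F)$ for every place $v$ of $\overline K$.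
\end{proposition}

It is enough to prove the inequality $m_v(F_\beta)\le m_v(F)$ at every $v$; then \eqref{eq:principle} and $m(F_\beta)\ge0$ give the rest. At a good place the inequality is immediate: there $m_v=M_v$ and $\log^+|\beta|_v=g_v(\beta)=0$, so the coefficients of $F_\beta$ are no larger than those of $F$. The whole difficulty lies at the other places.

To see the difficulty, take the Carlitz module and a place with $|\theta|_v>1$; here $\kappa_v=0$. For distinct $\xi,\beta\in\phi[t]$ the difference satisfies $(\beta-\xi)^{q-1}=-\theta$, so $\log|\beta-\xi|_v>0=\kappa_v=m_v(u-\xi)$. The inequality fails for $F=u-\xi$, although $m(F)=0$; this shows that the hypothesis on factors is needed for more than $F_\beta\ne0$. Two points with $g_v=0$ can thus be farther apart than $e^{\kappa_v}$. On average this does not happen: by Lemma~\ref{lem:disk}(a), for any $\phi$, with $r$ defined by $\|\phi_{a^l}\|_r=1$, the mean of $\log|\beta-\eta|$ over the roots $\eta$ of $\phi_{a^l}$ is at most $Q^{-l}\log^+|\phi_{a^l}(\beta)|+(1-Q^{-l})\kappa_v$, which tends to $\kappa_v$. So we must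 show that the roots in $u$ of the polynomials $F_k$ of Proposition~\ref{prop:m}(d) are distributed like the roots of $\phi_{a^l}$. We measure the distance between the two distributions by a logarithmic energy. Positivity of the energy bounds the mean logarithmic distance between roots of $F_k$ by $\kappa_v$ in the limit; the global inequality $m\ge0$, applied to a resultant, forces equality; and equality means that the energy distance tends to zero.

\begin{proof}[Proof of Proposition~\ref{prop:key}]
We have $F_\beta\neq0$, since otherwise $u-\beta$ divides $F$. By Proposition~\ref{prop:m}(a),(b) we may assume that $F$ is irreducible. Then $F\notin\overline K[u]$, so $n\ge2$. Let $x'=(x_2,\dots,x_n)$, $N=\deg_uF$, and let $\ell(x')$ be the leading coefficient of $F$ in $u$. If $N=0$, then $F_\beta=F$; so let $N\ge1$.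

\medskip
\noindent\emph{Step 1: two averages.} The natural polynomial that records mutual distances of roots is the discriminant, but the discriminant of $F_k$ may vanish (it does if $\phi_a$ is inseparable). We use instead a second set of variables $x''=(x''_2,\dots,x''_n)$ and the resultant
\[
R(x',x'')=\operatorname{Res}_u\bigl(F(u,x'),F(u,x'')\bigr)\in\overline K[x',x''].
\]
Recall that for polynomials $f=f_0\prod_{i\le N'}(u-\xi_i)$ and $g=g_0\prod_{j\le N''}(u-\zeta_j)$ with $f_0g_0\ne0$, the resultant $\operatorname{Res}(f,g)=f_0^{N''}g_0^{N'}\prod_{i,j}(\xi_i-\zeta_j)$ is a polynomial in the coefficients and is multiplicative in each argument. We claim $R\neq0$. Otherwise there is a common root $\xi$, algebraic over $\overline K(x')$ and over $\overline K(x'')$. If $\xi$ were transcendental over $\overline K$, each of $\overline K(x',\xi)$, $\overline K(x'',\xi)$ would have transcendence degree $n-2$ over $\overline K(\xi)$, and $\overline K(x',x'',\xi)$ would have transcendence degree at most $2n-3<2n-2$. So $\xi\in\overline K$ and $u-\xi$ divides $F$, which is excluded.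

Fix a place $v$, and let $\Omega$ be an algebraically closed valued field extending $\overline K(x',x'')$ with the Gauss absolute value. Let $F_k$, $N_k$ be as in Proposition~\ref{prop:m}(d) with $x_1=u$, let $\ell_k=(\operatorname{Nm}_2\cdots\operatorname{Nm}_n)^k\ell$, and let $\xi'_i$ and $\xi''_i$ $(1\le i\le N_k)$ be the roots in $\Omega$ of $F_k(u,x')$ and of $F_k(u,x'')$. By (N3), $F_k(u,x')=\prod_{\eta'}F(u,\eta')$ over the tuples with $\phi_{a^k}(\eta')=x'$, and each factor has degree exactly $N$ in $u$ because the entries of $\eta'$ are algebraically independent. The same holds for $x''$. Applying to $R$ the $k$th powers of all norms in $x'$ and $x''$ therefore gives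
\[
\prod_{\eta',\eta''}\operatorname{Res}_u\bigl(F(u,\eta'),F(u,\eta'')\bigr)=\ell_k(x')^{N_k}\ell_k(x'')^{N_k}\prod_{i,j}(\xi'_i-\xi''_j),
\]
which is nonzero by (N1). By (N2), $(\operatorname{Nm}_2\cdots\operatorname{Nm}_n)^kF_\beta=F_k(\beta,x')=\ell_k(x')\prod_i(\beta-\xi'_i)\ne0$. Put
\[
\mathcal{A}_k=N_k^{-2}\sum_{i,j}\log|\xi'_i-\xi''_j|,\qquad\mathcal{B}_k=N_k^{-1}\sum_i\log|\xi'_i-\beta| .
\]
Take logarithms of absolute values in the two formulas and divide by $Q^{2k(n-1)}$ and $Q^{k(n-1)}$. Since $Q^{-k(n-1)}M_v(\ell_k)\to m_v(\ell)$, the limits $\mathcal{A}=\lim\mathcal{A}_k$ and $\mathcal{B}=\lim\mathcal{B}_k$ exist, and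
\begin{equation}\label{eq:AB}
m_v(R)=2N\,m_v(\ell)+N^2\mathcal{A},\qquad m_v(F_\beta)=m_v(\ell)+N\mathcal{B}.
\end{equation}
As $m_v(F)=m_v(\ell)+N\kappa_v$ by Proposition~\ref{prop:m}(d), the goal is $\mathcal{B}\le\kappa_v$.

\medskip
\noindent\emph{Step 2: a positive kernel.} Fix $k,l\ge1$. Let $b=a^l$, define $r=r_l$ by $\|\phi_b\|_r=1$, and let $\mu$ be the uniform probability measure on the $Q^l$ roots $\eta\in\overline K$ of $\phi_b$, with multiplicity. Let $\nu'$ and $\nu''$ be the uniform probability measures on the $\xi'_i$ and on the $\xi''_i$. These two measures are different, and we want a kernel that cannot tell them apart. So we only allow disks with center in $\overline K$: a \emph{rational disk} of radius $\rho$ is a set $\{z\in\Omega:|z-c|\le\rho\}$ with $c\in\overline K$. Two rational disks of the same radius are equal or disjoint. For every rational disk $D$,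
\begin{equation}\label{eq:same}
\nu'(D)=\nu''(D).
\end{equation}
Indeed, write $F_k(c+z,x')=\sum_jd_j(x')z^j$ with $d_j\in\overline K[x']$. By \eqref{eq:gauss} the number of roots in $D$ is determined by $\rho$ and the numbers $|d_j(x')|$, and $|d_j(x')|=\exp M_v(d_j)=|d_j(x'')|$.

Let $\Sigma$ be the finite set of all $\xi'_i,\xi''_i,\eta$ and $\beta$, and choose $r'>r$ larger than $|z|$ for all $z\in\Sigma$. For $x,y\in\Sigma$ let $e_\rho(x,y)=\sum_D1_D(x)1_D(y)$, the sum over the rational disks of radius $\rho$. It is $1$ if some rational disk of radius $\rho$ contains $x$ and $y$, and $0$ otherwise, so it is nondecreasing in $\rho$. Put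
\[
\langle x,y\rangle=-\log r'+\int_r^{r'}e_\rho(x,y)\,\frac{d\rho}{\rho}.
\]
If $e_\rho(x,y)=1$, then $|x-y|\le\rho$; the converse holds if $x$ or $y$ lies in $\overline K$, since that point can serve as center. As $|x-y|<r'$,
\begin{equation}\label{eq:kernel}
\langle x,y\rangle\le-\log\max\{|x-y|,r\},\quad\text{with equality if $x$ or $y$ lies in }\overline K.
\end{equation}
Extend $\langle\cdot,\cdot\rangle$ bilinearly to signed measures on $\Sigma$. Then
\[
\langle\lambda',\lambda''\rangle=-\lambda'(\Sigma)\lambda''(\Sigma)\log r'+\int_r^{r'}\sum_D\lambda'(D)\lambda''(D)\,\frac{d\rho}{\rho},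
\]
which depends only on the total masses and the masses of rational disks. For $t\ge0$ let $\lambda'=\nu'+t\delta_\beta-(1+t)\mu$ and $\lambda''=\nu''+t\delta_\beta-(1+t)\mu$. These have total mass $0$, and $\lambda'(D)=\lambda''(D)$ by \eqref{eq:same}; so $\langle\lambda',\lambda''\rangle\ge0$. By \eqref{eq:same} again, $\nu''$ may be replaced by $\nu'$ in the cross terms, and we obtain
\begin{multline}\label{eq:energy}
0\le\langle\nu',\nu''\rangle+2t\langle\nu',\delta_\beta\rangle+t^2\langle\delta_\beta,\delta_\beta\rangle\\
-2(1+t)\langle\nu',\mu\rangle-2t(1+t)\langle\delta_\beta,\mu\rangle+(1+t)^2\langle\mu,\mu\rangle .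
\end{multline}
The case $t=0$ will bound $\mathcal{A}$. The term linear in $t$ carries $\mathcal{B}$, and a small $t>0$ will extract it.

\medskip
\noindent\emph{Step 3: the terms of \eqref{eq:energy}.} By \eqref{eq:kernel}, $\langle\nu',\nu''\rangle\le-\mathcal{A}_k$, $\langle\nu',\delta_\beta\rangle\le-\mathcal{B}_k$, and $\langle\delta_\beta,\delta_\beta\rangle=-\log r$. Let $\Lambda=Q^{-l}\log|\operatorname{lc}(\phi_b)|_v=-(1-Q^{-l})\kappa_v$, by \eqref{eq:lc}. The roots $\eta$ lie in $\overline K$, so \eqref{eq:kernel} and Lemma~\ref{lem:disk}(a) give, for $x\in\Sigma$,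
\[
\langle\delta_x,\mu\rangle=-Q^{-l}\log^+|\phi_b(x)|+\Lambda,\qquad\text{and in particular}\quad\langle\mu,\mu\rangle=\Lambda .
\]
The total coefficient of $\Lambda$ in \eqref{eq:energy} is $-2(1+t)-2t(1+t)+(1+t)^2=-(1+t)^2$. Hence
\[
\mathcal{A}_k+2t\mathcal{B}_k\le-t^2\log r+\frac{2(1+t)}{Q^l}\Bigl[\frac1{N_k}\sum_i\log^+|\phi_b(\xi'_i)|+t\log^+|\phi_b(\beta)|\Bigr]-(1+t)^2\Lambda .
\]
By \eqref{eq:g}, $\log^+|\phi_b(\xi)|\le Q^lg_v(\xi)+C'_v$. Here the hypotheses enter: $g_v(\beta)=0$ because $\beta$ is torsion, and $N_k^{-1}\sum_ig_v(\xi'_i)\to0$ by Proposition~\ref{prop:m}(d) because $m(F)=0$. It remains to bound $r$ from below. Let $\omega=\max\{1,|a_0|_v,\dots,|a_s|_v\}$. For $\rho\le1$ we have $\phi_a(D(\rho))\subseteq D(\omega\rho)$, so $\phi_b(D(\omega^{-l}))\subseteq D(1)$. By Lemma~\ref{lem:disk}(c), $\|\phi_b\|_{\omega^{-l}}\le1$, so $r\ge\omega^{-l}$. Letting $k\to\infty$, we find for all $l\ge1$ and $t\ge0$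
\begin{equation}\label{eq:master}
\mathcal{A}+2t\mathcal{B}\le t^2\,l\log\omega+2(1+t)^2C'_vQ^{-l}+(1+t)^2(1-Q^{-l})\kappa_v .
\end{equation}

\medskip
\noindent\emph{Step 4: two uses of global positivity.} Taking $t=0$ and $l\to\infty$ in \eqref{eq:master} gives $\mathcal{A}\le\kappa_v$. By \eqref{eq:AB}, the admissible family $\lambda_v=2Nm_v(\ell)+N^2\kappa_v-m_v(R)$ is nonnegative. Its integral is $2Nm(\ell)-m(R)=-m(R)\le0$, since $m(\ell)=0$ by Proposition~\ref{prop:m}(d). By \eqref{eq:principle}, $\mathcal{A}=\kappa_v$ at every $v$.

The self-energy of $\delta_\beta$ costs $t^2l\log\omega$, which grows only linearly in $l$, while the other errors decay like $Q^{-l}$. So take $t=Q^{-l/2}$ in \eqref{eq:master}, subtract $\mathcal{A}=\kappa_v$, and divide by $2t$. Since $(1+t)^2(1-t^2)-1=2t-2t^3-t^4$,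
\[
\mathcal{B}\le\tfrac12\,t\,l\log\omega+(1+t)^2C'_v\,t+\bigl(1-t^2-\tfrac12t^3\bigr)\kappa_v\longrightarrow\kappa_v\qquad(l\to\infty).
\]
So $m_v(F)-m_v(F_\beta)\ge0$ for all $v$, with integral $-m(F_\beta)\le0$. By \eqref{eq:principle} equality holds at every $v$, and $m(F_\beta)=m(F)=0$.
\end{proof}

To specialize several variables in turn, we must make sure that no forbidden factor appears on the way. This excludes a closed set of values, but the value of the last variable remains free; we will need this freedom.

\begin{lemma}\label{lem:special}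
Let $F\in\overline K[z_1,\dots,z_s,w_1,\dots,w_{s'}]$ be irreducible with $m(F)=0$ and $F\notin\overline K[z_1,\dots,z_s]$. There is a proper closed subset $E\subsetneq\mathbb{A}^{s-1}$ such that for all $\beta\in T^s$ with $(\beta_1,\dots,\beta_{s-1})\notin E$ we have $F(\beta,w)\neq0$, $m(F(\beta,w))=0$, and $m_v(F(\beta,w))=m_v(F)$ for all $v$.
\end{lemma}

\begin{proof}
For $1\le k\le s$ let $S_k$ be the closed set of $c\in\mathbb{A}^k$ for which $F(c,z_{k+1},\dots,z_s,w)$ is the zero polynomial. Then $\dim S_k\le k-2$ (so $S_1$ is empty). Otherwise $S_k$ contains a hypersurface, whose irreducible equation in $\overline K[z_1,\dots,z_k]$ divides all coefficients of $F$ with respect to the other variables, hence divides $F$; then $F\in\overline K[z]$. Let $E_k\subsetneq\mathbb{A}^{k-1}$ be the closure of the projection of $S_k$, and let $E=\bigcup_kE_k\times\mathbb{A}^{s-k}$. If $(\beta_1,\dots,\beta_{s-1})\notin E$, then $(\beta_1,\dots,\beta_{k-1},c)\notin S_k$ for all $c\in\overline K$, so $F(\beta_1,\dots,\beta_{k-1},z_k,\dots,z_s,w)$ has no factor $z_k-c$. Apply Proposition~\ref{prop:key}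 with $u=z_k$ for $k=1,\dots,s$.
\end{proof}

\section{A criterion for isotriviality}\label{sec:iso}

If all $\phi_e$ have coefficients in $\overline{\mathbb{F}}$, then $T\subseteq\overline{\mathbb{F}}$, and the nonzero values on $T^s$ of a polynomial over $\overline{\mathbb{F}}$ have absolute value $1$ at every place. Such rigidity occurs only in the isotrivial case.

\begin{proposition}\label{prop:iso}
Let $P\in\overline K[z_1,\dots,z_s]$ be nonconstant and $E\subsetneq\mathbb{A}^s$ closed. Suppose that for every place $v$ of $\overline K$ the value $|P(\beta)|_v$ is nonzero and the same for all $\beta\in T^s\setminus E$. Then $\phi$ is isotrivial.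
\end{proposition}

\begin{proof}
\emph{Reduction to one variable.} Say $P$ involves $z_1$, and choose a nonzero polynomial $\epsilon$ vanishing on $E$. Let $P_0,\epsilon_0\in\overline K[z_2,\dots,z_s]$ be the leading coefficients of $P$ and $\epsilon$ in $z_1$. Since $T^{s-1}$ is dense, there is $\beta'\in T^{s-1}$ with $P_0(\beta')\epsilon_0(\beta')\neq0$. Then $P(z_1,\beta')$ is nonconstant, and $(z_1,\beta')\in E$ for only finitely many values of $z_1$. So we may assume that $s=1$ and $E$ is finite.

\medskip
\noindent\emph{Reduction to an additive polynomial.} Divide $P$ by one of its values on $T\setminus E$. The values of the quotient on $T\setminus E$ have absolute value $1$ at all places, so lie in $\overline{\mathbb{F}}$. Among all pairs $(\psi,S)$ of a nonconstant $\psi\in\overline K[z]$ and a finite set $S$ with $\psi(T\setminus S)\subseteq\overline{\mathbb{F}}$, choose one with $\deg\psi$ minimal. For $\beta\in T$ the polynomial $\psi(z+\beta)-\psi(z)$ has smaller degree and maps $T\setminus(S\cup(S-\beta))$ into $\overline{\mathbb{F}}$, so it is the constant $\psi(\beta)-\psi(0)$.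 Thus $\psi_1=\psi-\psi(0)\ne0$ satisfies $\psi_1(z+y)=\psi_1(z)+\psi_1(y)$ for the infinitely many $y\in T$, hence identically, and $\psi_1$ is additive. Given $\alpha\in T$, choose $\beta\in T$ with $\beta,\alpha+\beta\notin S$; then $\psi_1(\alpha)=\psi(\alpha+\beta)-\psi(\beta)\in\overline{\mathbb{F}}$. So $\psi_1(T)\subseteq\overline{\mathbb{F}}$.

\medskip
\noindent\emph{An invariant disk.} Isotriviality means that one scaling makes all coefficients of all $\phi_e$ integral at all places. So we look, at each place, for a disk that every $\phi_e$ maps onto itself. Fix $v$ and take $\Omega=\overline K$. Define $\rho_0$ by $\|\psi_1\|_{\rho_0}=1$. Since $|\psi_1|\le1$ on $T$, Lemma~\ref{lem:disk}(b) gives $T\subseteq\ker\psi_1+D(\rho_0)$. So $T$ is bounded, and $T_0=T\cap D(\rho_0)$ has finite index in $T$. If $\alpha\in T$ and $|\alpha|<\rho_0$, then $\psi_1(\alpha)\in\overline{\mathbb{F}}$ has absolute value $<1$, so $\psi_1(\alpha)=0$. Hence $T\cap D(r)$ is finite for $r<\rho_0$.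

Let $\rho=\rho_v=\sup_{\alpha\in T}|\alpha|$, so $0<\rho<\infty$ and $T\subseteq D(\rho)$. By Lemma~\ref{lem:basic}(c) there is a nonconstant $b\in A$ such that $\phi[b]$ contains representatives of $T/T_0$; then $T=\phi[b^l]+T_0$ for all $l\ge1$. We claim that
\[
\phi_{b^l}(D(\rho_0))=D(\rho)\qquad(l\ge1).
\]
By Lemma~\ref{lem:disk}(c) the left side is $D(\|\phi_{b^l}\|_{\rho_0})$. It contains $\phi_{b^l}(T_0)=\phi_{b^l}(T)=T$, so $\|\phi_{b^l}\|_{\rho_0}\ge\rho$. For the reverse inequality define $r_l$ by $\|\phi_{b^l}\|_{r_l}=\rho$. Since $|\phi_{b^l}|\le\rho$ on $T$, Lemma~\ref{lem:disk}(b) gives $T\subseteq\phi[b^l]+D(r_l)$. So $T\cap D(r_l)$ has finite index in $T$ and is infinite; hence $r_l\ge\rho_0$ and $\|\phi_{b^l}\|_{\rho_0}\le\rho$. The cases $l=1,2$ of the claim give $\phi_b(D(\rho))=\phi_{b^2}(D(\rho_0))=D(\rho)$, that is, $\|\phi_b\|_\rho=\rho$.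

Now let $e\in A$ be nonconstant, $\phi_e=\sum_ie_i\tau^i$, $Q_e=\deg\phi_e>1$. The roots of $\phi_e$ lie in $T\subseteq D(\rho)$, so factoring $\phi_e$ and using \eqref{eq:gauss},
\begin{equation}\label{eq:top}
\|\phi_e\|_r=|\operatorname{lc}(\phi_e)|\,r^{Q_e}\qquad(r\ge\rho).
\end{equation}
For $e=b$ this gives $\|\phi_b\|_r=\rho\,(r/\rho)^{Q_b}$, so $r=\rho$ is the only $r\ge\rho$ with $\phi_b(D(r))=D(r)$. For general $e$ let $r=\|\phi_e\|_\rho$, so $D(r)=\phi_e(D(\rho))\supseteq\phi_e(T)=T$ and $r\ge\rho$. Since $\phi_b(D(r))=\phi_e(\phi_b(D(\rho)))=D(r)$, we get $r=\rho$. By the definition of $\|\phi_e\|_\rho$ and \eqref{eq:top},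
\begin{equation}\label{eq:integral}
|\operatorname{lc}(\phi_e)|_v\,\rho_v^{Q_e-1}=1,\qquad|e_i|_v\,\rho_v^{q^i-1}\le1\quad\text{for all }i .
\end{equation}

\noindent\emph{Conclusion.} Choose $c\in\overline K^*$ with $a_sc^{Q-1}=1$. By \eqref{eq:integral} for $e=a$, we have $|c|_v=\rho_v$ for all $v$. For nonconstant $e$ the coefficients $e_ic^{q^i-1}$ of $c^{-1}\phi_ec$ have absolute value $\le1$ at all places by \eqref{eq:integral}, so they lie in $\overline{\mathbb{F}}$. For constant $e$ we have $c^{-1}\phi_ec=i(e)\in\overline{\mathbb{F}}$ by Lemma~\ref{lem:basic}(a).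
\end{proof}

\section{Small hypersurfaces are cosets}\label{sec:coset}

We now carry out the argument of Section~\ref{ss:parabola} for an arbitrary hypersurface.

\begin{proposition}\label{prop:coset}
Let $\phi$ be non-isotrivial, $d\ge1$, and let $X\subseteq\mathbb{G}_a^{d+1}$ be a small irreducible hypersurface, with coordinates $(x,y)=(x_1,\dots,x_d,y)$, such that $x_1,\dots,x_d$ are algebraically independent on $X$. Then there is a connected closed subgroup $H$ with $X=P+H$ for every $P\in X$.
\end{proposition}

\begin{proof}
Let $Z\subseteq\mathbb{G}_a^{2d+1}$ be the closure of the image of $X\times X$ under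
\[
\bigl((x,y),(x',y')\bigr)\longmapsto(x,\alpha,u)=(x,\,x'-x,\,y'-y).
\]
It is irreducible, and small by Lemma~\ref{lem:ops}. On $X\times X$ the $2d$ functions $x,x'$ are algebraically independent and $y,y'$ are algebraic over them. So $x,\alpha$ are independent on $Z$, $u$ is algebraic over them, and $Z$ is a hypersurface $\{G(x,\alpha,u)=0\}$ with $G$ irreducible. By Proposition~\ref{prop:small}, $m(G)=0$. Taking two equal points shows that $G(x,0,0)$ vanishes on the image of $X$ in $\mathbb{A}^d$, which is dense; so $G(x,0,0)$ is the zero polynomial.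

\medskip
\noindent\emph{Claim: $G\in\overline K[\alpha,u]$.} Suppose not. Then $\mathcal{G}(x,\alpha)=G(x,\alpha,0)$ is nonzero, since otherwise $G$ is a constant multiple of $u$. Take the leading coefficient of $\mathcal{G}$ in $x_1$, then the leading coefficient of the result in $x_2$, and so on up to $x_d$. Let $\mathfrak{p}(\alpha)\neq0$ be the outcome and $\delta$ the sum of the successive degrees. The polynomial $\mathfrak{p}$ is the coefficient of a monomial in $x$ in $\mathcal{G}$, and $\mathcal{G}(x,0)=0$; hence $\mathfrak{p}(0)=0$, and $\mathfrak{p}$ is nonconstant. This is why we specialize at $u=0$.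

Apply Lemma~\ref{lem:special} with $z=(\alpha,u)$, the variable $u$ last, and $w=x$. It gives a proper closed $E\subsetneq\mathbb{A}^d$ such that for $\beta\in T^d\setminus E$ the polynomial $\mathcal{G}(x,\beta)=G(x,\beta,0)$ is nonzero, has $m=0$, and has $m_v(\mathcal{G}(x,\beta))=m_v(G)$ for all $v$. If also $\mathfrak{p}(\beta)\neq0$, none of the successive leading coefficients vanishes at $\alpha=\beta$, so $\mathcal{G}(x,\beta)$ has the same successive degrees and the iterated leading coefficient $\mathfrak{p}(\beta)$. Applying Proposition~\ref{prop:m}(d) $d$ times,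
\[
m_v(G)=\log|\mathfrak{p}(\beta)|_v+\delta\kappa_v\qquad\text{for all }v\text{ and all }\beta\in T^d\setminus(E\cup\{\mathfrak{p}=0\}).
\]
So $|\mathfrak{p}(\beta)|_v$ does not depend on $\beta$, and Proposition~\ref{prop:iso} shows that $\phi$ is isotrivial. This contradiction proves the claim.

\medskip
Let $H=\{(\alpha,u):G(\alpha,u)=0\}\subseteq\mathbb{G}_a^{d+1}$, an irreducible hypersurface. For $P\in X$ we have $X-P\subseteq H$, and both are irreducible and closed of dimension $d$; so $X-P=H$ for all $P\in X$. It remains to see that $H$ is a group. Let $\operatorname{Stab}(X)$ be the group of all $\gamma$ with $\gamma+X=X$. For $P,P'\in X$, the equality $X-P=X-P'$ says $P'-P\in\operatorname{Stab}(X)$, so $X-P\subseteq\operatorname{Stab}(X)$; and $P+\operatorname{Stab}(X)\subseteq X$. Hence $H=\operatorname{Stab}(X)$.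
\end{proof}

\section{Additive polynomials that preserve torsion}\label{sec:ring}

Let
\[
\mathcal{E}=\{e\in\overline K\{\sigma\}:e(T)\subseteq T\},\qquad\mathcal{E}_L=\mathcal{E}\cap L\{\sigma\}\quad(L/K\text{ finite}).
\]
These are subrings of the domain $\overline K\{\sigma\}$, and they contain all $\phi_e$, $e\in A$. In Example~\ref{ex:twist}, $\mathcal{E}$ contains $\lambda$, which does not commute with $\phi_t$; so $\mathcal{E}$ need not be commutative and need not lie in $\operatorname{End}(\phi)$. We first show that small subgroups have equations in $\mathcal{E}$. An additive polynomial that commutes with these equations preserves the subgroup, and one that commutes with all $\phi_e$ is an endomorphism; so we then look for a central element. Nothing in this section requires $\phi$ to be non-isotrivial.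

\begin{lemma}\label{lem:subgroup}
Let $H\subseteq\mathbb{G}_a^N$, $N\ge2$, be a small connected closed subgroup of codimension $1$, with irreducible equation $F(z_1,\dots,z_N)=0$. There are $e_1,\dots,e_N\in\mathcal{E}$ such that $\sum_ie_i(z_i)=0$ on $H$, and $e_i\neq0$ for every variable $z_i$ that occurs in $F$.
\end{lemma}

\begin{proof}
\emph{$F$ is additive.} For $\gamma\in H$ the polynomial $F(z+\gamma)$ vanishes on $H$ and has the same top-degree part as $F$, so it equals $F(z)$. Hence $F(z+y)-F(z)$ vanishes on $\mathbb{A}^N\times H$ and equals $F(y)U(z,y)$. Its total degree is at most $\deg F$, so $U$ is constant, and $z=0$ gives $U=1$ because $F(0)=0$. So $F(z+y)=F(z)+F(y)$, and $F=\sum_if_i(z_i)$, where $f_i\in\overline K\{\sigma\}$ is the restriction of $F$ to the $i$th axis. If no $f_i$ had a linear term, $F$ would be a $p$th power. So some $f_i$, say $f_1$, has a nonzero linear term; its derivative is a nonzero constant, so it has $\deg f_1$ distinct roots.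

\emph{Specialization.} By Proposition~\ref{prop:small}, $m(F)=0$. A polynomial $f_1(z_1)+\sum_{i\in I}f_i(z_i)+c'$ with $I\subseteq\{2,\dots,N\}$ and $c'\in\overline K$ has no factor $z_i-c$ with $i\in I$, because the substitution $z_i=c$ leaves the term $f_1(z_1)$. So by Proposition~\ref{prop:key} we may set $z_2,\dots,z_N$ equal to torsion values one at a time and keep $m=0$. Set all of them equal to $0$, or all but $z_i$ equal to $0$ and $z_i=\beta\in T$. Proposition~\ref{prop:m}(c) shows that $\ker f_1\subseteq T$ and that all roots of $f_1(z_1)+f_i(\beta)$ lie in $T$.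

\emph{Clearing the denominator $f_1$.} Choose a nonconstant $b\in A$ with $\ker f_1\subseteq\phi[b]$. Division in $\overline K\{\sigma\}$ gives $\phi_b=\vartheta f_1+\varrho$ with $\varrho=0$ or $\deg\varrho<\deg f_1$: one removes the top term of the dividend by subtracting a suitable $c\sigma^jf_1$, and repeats. As $\varrho$ vanishes on the $\deg f_1$ points of $\ker f_1$, it is $0$. Put $e_i=\vartheta f_i$. Then $e_1=\phi_b\in\mathcal{E}$, $\vartheta\neq0$, and $e_i\neq0$ whenever $f_i\neq0$. For $i\ge2$ and $\beta\in T$ pick $x$ with $f_1(x)=-f_i(\beta)$; then $x\in T$ and $e_i(\beta)=-\phi_b(x)\in T$. So $e_i\in\mathcal{E}$, and $\sum_ie_i(z_i)=\vartheta(F(z))$ vanishes on $H$.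
\end{proof}

The measure $m$ also shows that $\mathcal{E}_L$ is a thin ring: it grows linearly with the degree. Let $k_L=L\cap\overline{\mathbb{F}}$, a finite field, and $n_L=[k_L:\mathbb{F}_p]$.

\begin{lemma}\label{lem:growth}
The elements of $\mathcal{E}_L$ of degree $0$ in $\sigma$ lie in $k_L$, and the $\mathbb{F}_p$-vector space of $e\in\mathcal{E}_L$ with $e=0$ or $\deg_\sigma e\le k$ has dimension at most $(k+1)n_L$.
\end{lemma}

\begin{proof}
Let $0\neq e\in\mathcal{E}_L$ have degree $p^j$. The irreducible curve $y=e(x)$ contains the infinitely many points $(\alpha,e(\alpha))$, $\alpha\in T$, of height $0$, so it is small and $m(y-e(x))=0$. Proposition~\ref{prop:m}(d) for $y$ and for $x$ gives $\kappa_v=\log|\operatorname{lc}(e)|_v+p^j\kappa_v$ for all $v$. So if $e,e'\in\mathcal{E}_L$ have the same degree, then $\operatorname{lc}(e)/\operatorname{lc}(e')$ has absolute value $1$ everywhere and lies in $k_L$. Taking $e'=1$ gives the first claim. In general, the leading coefficients of the elements of degree $p^j$ lie in one $k_L$-line in $L$, so passing from $j-1$ to $j$ raises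 the dimension by at most $n_L$.
\end{proof}

We recall two theorems on rings with a polynomial identity. The \emph{standard identity} of degree $r$ is $\sum_{\pi\in S_r}\operatorname{sgn}(\pi)X_{\pi(1)}\cdots X_{\pi(r)}=0$. It passes to subrings and, by reversing the order of the factors, to the opposite ring. The Amitsur--Levitzki theorem says that the ring of $r\times r$ matrices over a commutative field satisfies the standard identity of degree $2r$. Posner's theorem \cite[13.6.5]{MR} says that if $\mathcal{R}$ is a prime ring with a polynomial identity (for instance a domain satisfying a standard identity) and $\mathcal{C}$ is its center, then $\mathcal{R}(\mathcal{C}\setminus0)^{-1}$ is finite-dimensional over the fraction field of $\mathcal{C}$.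

\begin{proposition}\label{prop:center}
For every finite extension $L/K$ the center of $\mathcal{E}_L$ contains an element $f$ with $\deg f>1$, and every such $f$ is an element of $\operatorname{End}(\phi)$ of positive degree in $\tau$.
\end{proposition}

\begin{proof}
Let $B=\mathbb{F}_p[\phi_a]\subseteq\mathcal{E}_L$ and $j_0=\deg_\sigma\phi_a\ge1$. The powers of $\phi_a$ have distinct degrees, so $B$ is a polynomial ring; let $\mathcal{K}$ be its fraction field. View $\mathcal{E}_L$ as a left $B$-module. If $e_1,\dots,e_M$ are $B$-linearly independent, of degree $\le k_0$ in $\sigma$, then the $M(J+1)$ elements $\phi_a^je_i$, $0\le j\le J$, are $\mathbb{F}_p$-linearly independent of degree $\le j_0J+k_0$. By Lemma~\ref{lem:growth}, $M(J+1)\le(j_0J+k_0+1)n_L$ for all $J$, so $M\le j_0n_L$. Hence $V=\mathcal{K}\otimes_B\mathcal{E}_L$ has finite dimension over $\mathcal{K}$. Since $\mathcal{E}_L$ is a domain, it is torsion-free over $B$ and embeds in $V$. Right multiplication by $e\in\mathcal{E}_L$ is left $B$-linear, so it extends to a $\mathcal{K}$-linear map of $V$, which sends $1$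 to $e$. This embeds the opposite ring of $\mathcal{E}_L$ in a matrix ring over $\mathcal{K}$. So $\mathcal{E}_L$ is a domain that satisfies a standard identity.

Let $\mathcal{C}$ be its center, and suppose that all nonzero elements of $\mathcal{C}$ have degree $0$ in $\sigma$. Then $\mathcal{C}\subseteq k_L$ by Lemma~\ref{lem:growth}, so $\mathcal{C}$ is a finite field, and by Posner's theorem $\mathcal{E}_L=\mathcal{E}_L(\mathcal{C}\setminus0)^{-1}$ is finite. But it contains $B$. So there is $f=\sum f_j\sigma^j\in\mathcal{C}$ with $\deg f>1$. Any such $f$ commutes with all $\phi_e$, in particular with each $\zeta\in\mathbb{F}_q=\phi(\mathbb{F}_q)$. This means $f_j(\zeta^{p^j}-\zeta)=0$ for all $j$ and $\zeta$, so $f_j=0$ unless $p^j$ is a power of $q$. Hence $f\in L\{\tau\}$ and $f\in\operatorname{End}(\phi)$.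
\end{proof}

\begin{corollary}\label{cor:scale}
For $0\neq e\in\mathcal{E}$ and $x\in\overline K$ we have $\widehat h(e(x))=\deg(e)\,\widehat h(x)$. In particular, $e(x)\in T$ if and only if $x\in T$.
\end{corollary}

\begin{proof}
Let $L\supseteq K$ contain the coefficients of $e$, and let $f$ be as in Proposition~\ref{prop:center}. Apply \eqref{eq:approx} to $P=e$ at $z=f^k(x)$. Since $ef^k=f^ke$, formula \eqref{eq:endo} gives $\deg(f)^k\,|\widehat h(e(x))-\deg(e)\widehat h(x)|\le C(e)$. Let $k\to\infty$. The last claim holds because $\widehat h$ vanishes exactly on $T$.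
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\subsection{The non-isotrivial case}

We reduce to hypersurfaces by projecting. Let $\pi\colon\mathbb{G}_a^n\to\mathbb{G}_a^d$ be the projection to the first $d$ coordinates. Recall that the image of a homomorphism of algebraic groups is closed, and that the irreducible components of an algebraic group $\mathcal{M}$ are the cosets of its identity component $\mathcal{M}^0$, the only component that contains the identity.

\begin{proposition}\label{prop:structure}
Let $\phi$ be non-isotrivial and $X\subseteq\mathbb{G}_a^n$ small of dimension $d$ with $1\le d<n$, and let $x_1,\dots,x_d$ be algebraically independent on $X$. For $j>d$ there are $e_{j1},\dots,e_{jd},e_{jj}\in\mathcal{E}$ with $e_{jj}\neq0$ such that, with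
\[
\Theta_j(x)=\sum_{i\le d}e_{ji}(x_i)+e_{jj}(x_j),\qquad\mathcal{M}=\{x\in\mathbb{G}_a^n:\Theta_j(x)=0\text{ for all }j>d\},
\]
the group $H=\mathcal{M}^0$ has dimension $d$, satisfies $\pi(H)=\mathbb{G}_a^d$, and $X=P+H$ for every $P\in X$.
\end{proposition}

\begin{proof}
For $j>d$ let $X_j\subseteq\mathbb{G}_a^{d+1}$ be the closure of the image of $X$ in the coordinates $(x_1,\dots,x_d,x_j)$. It is an irreducible hypersurface, since $x_j$ is algebraic over $x_1,\dots,x_d$ on $X$, and it is small by Lemma~\ref{lem:ops}. By Proposition~\ref{prop:coset}, $X_j=P_j+H_j$ for all $P_j\in X_j$, with $H_j$ a connected closed subgroup. As $H_j$ is the image of $X_j\times X_j$ under subtraction, it is small by Lemma~\ref{lem:ops}. The functions $x_1,\dots,x_d$ are independent on $H_j=X_j-P_j$, so $x_j$ occurs in the equation of $H_j$. Lemma~\ref{lem:subgroup} gives $\Theta_j$, vanishing on $H_j$, with $e_{jj}\neq0$.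

The kernel of $\pi$ on $\mathcal{M}$ is $\prod_{j>d}\ker e_{jj}$, which is finite, so $\dim\mathcal{M}\le d$. For $P\in X$ the set $X-P$ projects into each $H_j$, so it lies in $\mathcal{M}$. It is closed and irreducible of dimension $d$ and contains $0$, so $X-P=\mathcal{M}^0=H$. Finally $\pi(H)$ is a closed subgroup, and it is dense because $x_1,\dots,x_d$ are independent on $X$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Let $d=\dim X$. If $d=0$, then $X=\{\gamma\}$ with $\widehat h(\gamma)=0$, so $\gamma\in T^n$; take $H=0$ and $f=\phi_a$. If $d=n$, take $\gamma=0$, $H=\mathbb{G}_a^n$ and $f=\phi_a$. Let $1\le d<n$, order the coordinates so that $x_1,\dots,x_d$ are independent on $X$, and use Proposition~\ref{prop:structure}.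

\emph{Invariance.} Let $L/K$ be a finite extension containing the coefficients of all $e_{ji}$, and let $f\in\operatorname{End}(\phi)$ be a central element of $\mathcal{E}_L$ of positive degree in $\tau$ (Proposition~\ref{prop:center}). As $f$ is additive and commutes with the $e_{ji}$, we have $\Theta_j(f(x))=f(\Theta_j(x))$, so $f(\mathcal{M})\subseteq\mathcal{M}$. The set $f(H)$ is irreducible and contains $0$, so $f(H)\subseteq\mathcal{M}^0=H$.

\emph{A torsion point on $X$.} The additive map $\Theta_j$ vanishes on $H$, so it takes a constant value $w_j$ on the coset $X$. Let $D_j$ be the largest degree of a nonzero $e_{ji}$. By \eqref{eq:hhat} and Corollary~\ref{cor:scale}, $\widehat h(w_j)=\widehat h(\Theta_j(P))\le D_j\,\widehat h(P)$ for every $P\in X$. Since $X$ is small, $\widehat h(w_j)=0$ and $w_j\in T$. Since $\pi(H)=\mathbb{G}_a^d$, the coset $X$ contains a point $\gamma$ whose first $d$ coordinates are $0$. For $j>d$ we have $e_{jj}(\gamma_j)=\Theta_j(\gamma)=w_j\in T$, so $\gamma_j\in T$ by Corollary~\ref{cor:scale}. Thus $\gamma\in T^n$ and $X=\gamma+H$.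
\end{proof}

\subsection{The isotrivial case}

Here the canonical height is a Weil height, and Lemma~\ref{lem:height} suffices.

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let $\psi_e=c^{-1}\phi_ec\in\overline{\mathbb{F}}\{\tau\}$. By Lemma~\ref{lem:poly}, $h(\psi_a(z))=Qh(z)$ and $h(cz)=h(z)+O(1)$. With \eqref{eq:hhat},
\begin{equation}\label{eq:isoheight}
\widehat h(x)=\lim_{k\to\infty}Q^{-k}h\bigl(c\,\psi_{a^k}(c^{-1}x)\bigr)=h(c^{-1}x).
\end{equation}
So for each $\eta>0$ the points of $X'=c^{-1}X$ with $\sum_ih(x_i)<\eta$ are dense in $X'$.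

\emph{$X'$ is defined over $\overline{\mathbb{F}}$.} Let $d=\dim X'$. If $d=0$, the coordinates of the point $X'$ have height $0$ and lie in $\overline{\mathbb{F}}$. If $d=n$, then $X'=\mathbb{G}_a^n$. Otherwise order the coordinates so that $x_1,\dots,x_d$ are independent on $X'$. For $j>d$ the closure of the image of $X'$ in the coordinates $(x_1,\dots,x_d,x_j)$ is a hypersurface $\{G_j=0\}$ with $G_j$ irreducible and involving $x_j$. Lemma~\ref{lem:height}, with $\eta$ arbitrarily small, gives $h(G_j)=0$, so by \eqref{eq:hzero} we may take $G_j$ with coefficients in $\overline{\mathbb{F}}$. Let $Y'\subseteq\mathbb{A}^n$ be the common zero set of the $G_j$, and let $W$ be an irreducible component of $Y'$ containing $X'$. On $W$ the functions $x_1,\dots,x_d$ are independent, and $G_j=0$ makes $x_j$ algebraic over them; so $\dim W=d$ and $W=X'$. An irreducible variety over the algebraically closed field $\overline{\mathbb{F}}$ stays irreducible over $\overline K$, so the components of $Y'$ over $\overline K$ come from its components over $\overline{\mathbb{F}}$. Hence $X'$ is defined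 over $\overline{\mathbb{F}}$.

\emph{Invariance.} The ring $A$ is finitely generated, and $X'$ is the zero set of finitely many polynomials over $\overline{\mathbb{F}}$. So there is $M\ge1$ such that $\mathbb{F}_{q^M}$ contains the coefficients of all $\psi_e$ and of these polynomials. Then $\tau^M$ commutes with all $\psi_e$; and $\tau^M(X')\subseteq X'$, since $G(\tau^Mx)=G(x)^{q^M}$ for $G$ over $\mathbb{F}_{q^M}$. So $f=c\tau^Mc^{-1}=c^{1-q^M}\tau^M$ commutes with all $\phi_e=c\psi_ec^{-1}$, and $f(X)\subseteq X$.
\end{proof}

\subsection{The converse}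

We use the following remark three times: if $Y$ is irreducible of dimension $d$ and a morphism maps $S\subseteq Y$ onto a dense subset of a variety of dimension $d$, then the closure of $S$ has dimension at least $d$, so $S$ is dense in $Y$.

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Points of $T^n$ have height $0$, so (ii) implies (i); and (i) implies (iii) by Theorem~\ref{thm:main}.

\emph{(iii) implies (i).} The variety $Y=X-\gamma$ is irreducible, and $\widehat h(\gamma+P)\le\widehat h(P)$ by \eqref{eq:hhat}; so it suffices to show that $Y$ is small. The map $f\colon\mathbb{A}^n\to\mathbb{A}^n$ is finite, since $x_i$ is integral over $\overline K[f(x_i)]$. So $f(Y)\subseteq Y$ is closed of dimension $d=\dim Y$, and $f(Y)=Y$.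

We first find a dense set of bounded height. Let $x_1,\dots,x_d$ be independent on $Y$, and for $j>d$ let $F_j(x_1,\dots,x_d,x_j)$ be a nonzero polynomial vanishing on $Y$. There is a proper closed $E\subsetneq\mathbb{A}^d$ such that for $\mathbf{c}\notin E$ the fiber of $Y$ over $\mathbf{c}$ is nonempty and all $F_j(\mathbf{c},\cdot)$ are nonzero. Let $S$ be the set of points of $Y$ over $\overline{\mathbb{F}}^{\,d}\setminus E$. Since $\overline{\mathbb{F}}^{\,d}\setminus E$ is dense in $\mathbb{A}^d$, the set $S$ is dense in $Y$. For $\mathbf{c}\in\overline{\mathbb{F}}^{\,d}\setminus E$ we have $M_v(F_j(\mathbf{c},\cdot))\le M_v(F_j)$ for all $v$, so the heights of the roots of $F_j(\mathbf{c},\cdot)$ add up to $h(F_j(\mathbf{c},\cdot))\le h(F_j)$. By \eqref{eq:hhat}, $\widehat h\le b_0$ on $S$, where $b_0=\sum_{j>d}h(F_j)+nC$.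

The set $S_k=\{P\in Y:f^k(P)\in S\}$ is mapped onto $S$ by $f^k$, because $f^k(Y)=Y$; so it is dense in $Y$. By \eqref{eq:endo}, $\widehat h\le b_0/\deg(f)^k$ on $S_k$, and $\deg f>1$. Hence $Y$ is small.

\emph{(i) implies (ii).} Suppose first that $\phi$ is isotrivial, with $c$ as in Theorem~\ref{thm:main}(2). The variety $X'=c^{-1}X$ is defined over the algebraically closed field $\overline{\mathbb{F}}$, so $X'(\overline{\mathbb{F}})$ is dense in $X'$, and $c\,X'(\overline{\mathbb{F}})$ is dense in $X$. Its points have height $0$ by \eqref{eq:isoheight}, so they lie in $T^n$. Now let $\phi$ be non-isotrivial and $X=\gamma+H$ as in the proof of Theorem~\ref{thm:main}(1). It suffices to show that $H\cap T^n$ is dense in $H$. For $d=0$ there is nothing to prove, and for $d=n$ this is Lemma~\ref{lem:basic}(c). Let $1\le d<n$ and use the notation of Proposition~\ref{prop:structure}. If $x\in H$ has $x_1,\dots,x_d\in T$, then $e_{jj}(x_j)=-\sum_{i\le d}e_{ji}(x_i)\in T$, so $x_j\in T$ for $j>d$ by Corollary~\ref{cor:scale}. Since $\pi(H)=\mathbb{G}_a^d$, the projection $\pi$ therefore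 maps $H\cap T^n$ onto the dense set $T^d$, and $H\cap T^n$ is dense in $H$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ghioca}
Dragos Ghioca, \emph{Points of small height on varieties defined over a function field}, arXiv:math/0505001 (2005).

\bibitem{MR}
McConnell and Robson, \emph{Noncommutative Noetherian Rings}.

\end{thebibliography}
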